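# The graphs $W_{2k}$ in the forested graph complex

## 1. Forested graphs, orientations, odd automorphisms

**Definition (forested graph).** A forested graph is a finite connected graph $G$ (multiple edges allowed, no hairs) with all vertices of valence at least $3$, together with a set $\Phi$ of *marked* edges that contains no cycle. The other edges are *unmarked*. The *loop order* is $g=\#\text{edges}-\#\text{vertices}+1$.

*Example.* The theta graph has two vertices $v_1,v_2$ and three edges $e,f,h$ joining them. Its loop order is $3-2+1=2$. We may mark no edge or one edge; two marked edges would form a cycle.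

**Definition (orientation).** Vertices and unmarked edges are *odd objects*, marked edges are *even objects*. An orientation $o$ of $G$ is a linear ordering of all odd objects together with a direction on every edge, marked or not. Two orientations are identified up to a sign: the sign of the permutation relating the two orderings, times $(-1)$ for each edge whose direction is reversed.

*Example.* Take the theta graph with $e$ marked and all edges directed from $v_1$ to $v_2$. The ordering $(v_1,v_2,f,h)$ gives an orientation $o$. The ordering $(v_2,v_1,f,h)$ gives $-o$. The ordering $(v_2,v_1,f,h)$ with $e$ reversed gives $o$ again.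

**Definition (the complex).** $\mathsf{FGC}_1(0)$ is the $\mathbb Q$-vector space spanned by isomorphism classes of oriented forested graphs, modulo $(G,-o)=-(G,o)$. The part of loop order $g$ is $\mathsf{FGC}_1^{g\text{-loop}}(0)$. The grading is by the number of marked edges.

Isomorphisms act on vertices and half-edges and preserve markings. So flipping a tadpole (an edge from a vertex to itself) is an automorphism, and so is exchanging two parallel edges with the same marking. Call an automorphism *odd* if it sends $o$ to $-o$. A graph with an odd automorphism is zero, because $(G,o)=(G,-o)=-(G,o)$. A graph without odd automorphisms is a non-zero basis vector, up to sign.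

*Examples.*

- A graph with a tadpole is zero: flipping the tadpole reverses one direction and does nothing else. (A tadpole is a cycle, so it is unmarked.)
- A graph with two parallel unmarked edges is zero. Direct them the same way; exchanging them is one transposition of odd objects and changes no direction.
- $\mathsf{FGC}_1^{2\text{-loop}}(0)=0$. In loop order $2$ we have $\sum_v(\mathrm{val}(v)-2)=2$, so there is one vertex of valence $4$ or there are two of valence $3$. The graph is then a figure eight or a dumbbell, which have tadpoles, or a theta graph, which has at least two unmarked parallel edges.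

## 2. Contracting and unmarking marked edges

**Definition (differentials).** Both differentials are sums over the marked edges $e$ of $G$.

- $d_cG=\sum_e G/e$. For each $e$, first put the orientation in a form where the endpoints of $e$ are the first two entries of the ordering and $e$ is directed from the first to the second. Then contract $e$. The merged vertex takes first place, the other odd objects keep their relative order, and all other edges keep their direction and marking.
- $d_uG=\sum_e G_{e\text{ unmarked}}$. Here $e$ becomes unmarked, keeps its direction, and is placed first in the ordering. Nothing else changes.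

Each lowers the number of marked edges by exactly one, and with these conventions $d_c^2=d_u^2=d_cd_u+d_ud_c=0$. *Homology* means the homology of $(\mathsf{FGC}_1^{g\text{-loop}}(0),\,d_c+d_u)$.

*Example.* For the theta graph with $e$ marked and ordering $(v_1,v_2,f,h)$, contraction gives $(\bar v,f,h)$ with two tadpoles, and unmarking gives $(e,v_1,v_2,f,h)$ with three parallel unmarked edges. Both are zero, as they must be, since this theta graph is itself zero. A non-zero value of $d_c+d_u$ appears in Section 4.

## 3. The graphs $W_{m+1}$ and the conjecture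

**Definition.** For $m\ge1$ the graph $W_{m+1}$ has vertices $v_1,\dots,v_{2m}$ (indices mod $2m$) and, for $i=1,\dots,m$, the edges
$$e_i:\ v_{2i-1}\to v_{2i}\ \text{(marked)},\qquad \bar e_i:\ v_{2i-1}\to v_{2i}\ \text{(unmarked)},\qquad f_i:\ v_{2i}\to v_{2i+1}\ \text{(unmarked)}.$$
So double and single edges alternate around a circle. The graph is trivalent, with $2m$ vertices, $3m$ edges, $m$ marked edges and loop order $m+1$. It carries some orientation. For $m=2k-1$, $k\ge 2$, this is $W_{2k}$, with $4k-2$ vertices, $6k-3$ edges, $2k-1$ marked edges and loop order $2k$.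

*Small cases.* For $m=1$ we get the theta graph with one marked edge, so $W_2=0$. Explicitly, $\bar e_1:v_1\to v_2$ and $f_1:v_2\to v_1$ are parallel and unmarked; exchanging them is one transposition and two reversals, which is odd. For $m=2$ there are four vertices; the lemma below shows $W_3=0$. The first interesting case is $m=3$: $W_4$ has six vertices, nine edges, three of them marked.

**Lemma 1.** The rotation $v_j\mapsto v_{j+2}$ of $W_{m+1}$ is even. The reflection $v_j\mapsto v_{2m+1-j}$ acts on orientations by $(-1)^{m-1}$. Hence $W_{m+1}=0$ for $m$ even, and $W_{m+1}\neq0$ for $m\ge3$ odd.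

*Proof.* The rotation preserves directions. It permutes the vertices in two $m$-cycles, the $\bar e_i$ in one $m$-cycle and the $f_i$ in one $m$-cycle. The sign is $\big((-1)^{m-1}\big)^4=1$.

The reflection sends $e_i$ to $e_{m+1-i}$, $\bar e_i$ to $\bar e_{m+1-i}$ and $f_i$ to $f_{m-i}$ (indices mod $m$), all with reversed direction; for instance $v_{2i}\to v_{2i+1}$ goes to $v_{2m+1-2i}\to v_{2m-2i}$. The vertices contribute $m$ transpositions, the $\bar e_i$ contribute $\lfloor m/2\rfloor$, the $f_i$ contribute $\lfloor (m-1)/2\rfloor$ (here $f_m$ is fixed), and the $3m$ reversals give $(-1)^{3m}$. Since $\lfloor m/2\rfloor+\lfloor (m-1)/2\rfloor=m-1$, the sign is $(-1)^{m+(m-1)+3m}=(-1)^{m-1}$. This kills $W_{m+1}$ for $m$ even.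

Let $m\ge3$ be odd. An automorphism permutes the pairs of vertices joined by two edges and preserves markings, so it is determined by its action on the vertices. These form a $2m$-cycle with alternating double and single edges. The symmetries of this pattern form the dihedral group of order $2m$ generated by the rotation and the reflection, both of which are even. So there is no odd automorphism. $\square$

For $m\ge3$ odd, $W_{m+1}$ is a cycle. Contracting $e_i$ turns $\bar e_i$ into a tadpole, so $d_cW_{m+1}=0$. Unmarking $e_i$ makes $e_i,\bar e_i$ parallel unmarked edges, so $d_uW_{m+1}=0$.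

We can now pose the question. It is taken from Simon Brun and Thomas Willwacher, "Graph homology computations", arXiv:2307.12668 (2023).

**Conjecture.** For each $k=2,3,4,\dots$ the elements $W_{2k}\in\mathsf{FGC}_1^{2k\text{-loop}}(0)$ represent non-trivial homology classes.

The task is to prove or disprove this. The conjecture is true:

**Theorem A.** For every $k\ge2$ there is a $\mathbb Q$-linear functional $J$, with values in $\mathbb R$, on the span of forested graphs of loop order $2k$ with $2k-1$ marked edges such that $J\circ(d_c+d_u)=0$ and $J(W_{2k})=\pm2^{-(2k-1)}$. Hence the cycle $W_{2k}$ is not a boundary, i.e. $[W_{2k}]\neq0$.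

For the complements, $\mathbb Q_{\det}$ and $\mathbb R_{\det}$ denote the one-dimensional representations of $GL_{2k}(\mathbb Z)$ on which $\gamma$ acts by $\det\gamma=\pm1$. Group homology $H_*(\Gamma;M)$ is the homology of $C_*\otimes_\Gamma M$ for a projective resolution $C_*$ of the trivial module. *Example:* for a free abelian group of rank $m$, acting on $\mathbb R^m$ by translations, one gets the homology of the torus, so $H_m(\mathbb Z^m;\mathbb Q)\cong\mathbb Q$.

**Theorem B.**

1. For $m\ge1$, $W_{m+1}$ is a cycle representing a non-zero class if and only if $m$ is odd and $m\ge3$. In all other cases $W_{m+1}=0$ already as a chain.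
2. $W_{2k}$ remains a non-boundary in the larger complex where vertices of arbitrary valence are allowed.
3. Let $U\cong\mathbb Z^{2k-1}\subset GL_{2k}(\mathbb Z)$ be the group of matrices fixing the basis vectors $y_1,\dots,y_{2k-1}$ and sending the last basis vector $t$ to $t+\sum n_iy_i$. For $k\ge2$ the map $\mathbb Q\cong H_{2k-1}(U;\mathbb Q)\to H_{2k-1}(GL_{2k}(\mathbb Z);\mathbb Q_{\det})$ is injective. The form $\alpha$ of Section 10, from which $J$ is built, defines a class in $H^{2k-1}(GL_{2k}(\mathbb Z);\mathbb R_{\det})$ with value $1$ on a generator of $H_{2k-1}(U;\mathbb Z)$.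

From now on fix $k\ge2$, $m=2k-1\ge3$ (odd) and $g=m+1=2k$ (even).

## 4. The coefficient of $W_{2k}$ is not a cocycle

To show that a cycle is not a boundary one looks for a linear functional that vanishes on boundaries but not on the cycle. The first candidate is the functional that reads off the coefficient of $W_{2k}$. It fails.

Represent the orientation of $W_{2k}$ by an ordering that begins with $f_m$. Let $G$ be the same graph with $f_m$ also marked, oriented by deleting $f_m$ from the front of the ordering. The marked edges $e_1,\dots,e_m,f_m$ form a forest, since $f_m$ joins $e_m$ to $e_1$ and $m\ge2$. Unmarking $f_m$ returns $W_{2k}$ exactly. Unmarking $e_i$ creates parallel unmarked edges, and contracting $e_i$ creates a tadpole. So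
$$(d_c+d_u)G=W_{2k}+G/f_m. \tag{1}$$
The graph $G/f_m$ has fewer vertices than $W_{2k}$, so the coefficient of $W_{2k}$ in (1) is $1$, and the functional does not vanish on this boundary.

One can try to repair this by giving $G/f_m$ the value $-1$. But every graph with $2k$ marked edges whose boundary contains $G/f_m$ then imposes a new condition, and in the end one faces a linear system over all forested graphs of loop order $2k$. We need a functional for which vanishing on boundaries is automatic.

Stokes' theorem supplies one. If each marked edge is given a length $x_e\in[0,1]$, a graph with $p$ marked edges becomes a $p$-dimensional cube. The face $x_e=0$ is the cube of $G/e$. The face $x_e=1$ is the cube of $G$ with $e$ unmarked, provided unmarked edges have length $1$. So $d_c+d_u$ looks like the boundary of the cube, and the integral of a closed form over the cube should kill boundaries. We need a space in which all these cubes live, and a form on it.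

## 5. Cubes of quadratic forms attached to forested graphs

Let $\mathbb Z^g=Y\oplus\mathbb Zt$ with $Y=\mathbb Zy_1\oplus\dots\oplus\mathbb Zy_m$, and $\Gamma=GL_g(\mathbb Z)$. Let $P$ be the set of positive definite symmetric bilinear forms on $\mathbb R^g$, an open convex cone in a vector space. Write $Q(x)=Q(x,x)$, and let $\det Q$ be the Gram determinant in a $\mathbb Z$-basis. It does not depend on the basis, since a change of basis multiplies it by $(\pm1)^2$. The group $\Gamma$ acts on $P$ by $(\gamma Q)(x,y)=Q(\gamma^{-1}x,\gamma^{-1}y)$. On differential forms put $\gamma_*=(\gamma^{-1})^*$, so that $(\gamma\gamma')_*=\gamma_*\gamma'_*$. Let $P(Y)$ be the space of positive definite forms on $Y_{\mathbb R}=\mathbb R^m$.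

Let $(G,\Phi)$ be a connected forested graph of loop order $g$; tadpoles are allowed, and valences play no role. Choose edge directions, so that $C_1(G;\mathbb Z)$ has the edges as a basis, with $\partial e=\text{head}-\text{tail}$. For $x\in[0,1]^\Phi$ put $\ell_e=x_e$ if $e\in\Phi$ and $\ell_e=1$ otherwise, and let
$$Q_x=\sum_e\ell_e\,(e^*)^2\quad\text{restricted to } H_1(G;\mathbb R)\subset C_1(G;\mathbb R). \tag{2}$$
Here $e^*$ is the coordinate dual to $e$; reversing $e$ does not change $Q_x$. The form $Q_x$ is positive definite even when some $x_e=0$: if $Q_x(z)=0$, then $z$ is a cycle supported on the forest $\Phi$, so $z=0$. Choosing an isomorphism $\mu:H_1(G;\mathbb Z)\to\mathbb Z^g$ we obtain a map, affine in $x$,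
$$q_\mu:[0,1]^\Phi\to P .$$

*Example.* For $W_{m+1}$ the cycles $y_i=e_i-\bar e_i$ and $t=\sum_i(e_i+f_i)$ form a basis of $H_1$: up to sign they are the fundamental cycles of the spanning tree $\{e_1,\dots,e_m,f_1,\dots,f_{m-1}\}$. With $x_i$ the length of $e_i$,
$$Q_x(y_i,y_j)=\delta_{ij}(1+x_i),\qquad Q_x(t,y_i)=x_i,\qquad Q_x(t)=m+\sum_ix_i. \tag{3}$$
For $W_4$ this is the cube of matrices
$$\begin{pmatrix}1+x_1&0&0&x_1\\0&1+x_2&0&x_2\\0&0&1+x_3&x_3\\x_1&x_2&x_3&3+x_1+x_2+x_3\end{pmatrix}.$$

The choice of $\mu$ is free up to $\Gamma$, so the form that we integrate must transform well under $\Gamma$. Orientations of graphs change sign, and the right transformation rule is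
$$\gamma^*\alpha=\det(\gamma)\,\alpha\qquad(\gamma\in\Gamma). \tag{4}$$

## 6. A cocycle from every closed form with the determinant rule

Throughout this section $\alpha$ is any smooth closed $m$-form on $P$ satisfying (4).

**Step 1: a sign that converts graph orientations into cube orientations.** Let $G$ have $V$ vertices and marked edges $e_1,\dots,e_p$. Represent $o$ by an ordering $v_1,\dots,v_V,u_1,\dots,u_q$ (vertices first, then unmarked edges). Let $z_1,\dots,z_g$ be the image under $\mu^{-1}$ of the basis $(y_1,\dots,y_m,t)$. Choose $w_j\in C_1(G;\mathbb Z)$ with $\partial w_j=v_j-v_1$ for $j=2,\dots,V$. Define $\eta=\eta(o;e_1,\dots,e_p;\mu)$ by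
$$z_1\wedge\dots\wedge z_g\wedge w_2\wedge\dots\wedge w_V=\eta\;e_1\wedge\dots\wedge e_p\wedge u_1\wedge\dots\wedge u_q\quad\text{in }\Lambda^{top}C_1(G;\mathbb Z). \tag{5}$$

*It is $\pm1$.* The sequence $0\to H_1\to C_1\to\ker(C_0\to\mathbb Z)\to0$ is exact over $\mathbb Z$, and the $v_j-v_1$ are a basis of the last term. So the $z$'s and $w$'s together form a $\mathbb Z$-basis of $C_1$.

*It does not depend on the $w_j$.* Two choices of $w_j$ differ by an element of $H_1$, and $z_1\wedge\dots\wedge z_g$ wedged with an element of $H_1$ is $0$.

*It follows the orientation.* Each of the following changes the sign of $\eta$: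

- a transposition of two $u$'s (the right side changes sign);
- the reversal of any edge (one basis vector on the right changes sign, while the left side consists of fixed elements of $C_1$);
- a transposition of $v_i,v_j$ with $i,j\ge2$ (two $w$'s are exchanged);
- the transposition of $v_1,v_2$, because then $-w_2$ and $w_j-w_2$ ($j\ge3$) are valid new choices, and their wedge product is $-w_2\wedge\dots\wedge w_V$.

Any two representatives of the form "vertices first" are connected by such moves. So $\eta$ depends only on the class of $o$, and $\eta(-o)=-\eta(o)$. Also $\eta$ is antisymmetric in $e_1,\dots,e_p$.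

**Step 2: the functional.** The purpose is to check that the integral is well defined. For $p=m$ put
$$I(G,o)=\eta\int_{[0,1]^m}q_\mu^*\alpha,\qquad\text{cube oriented by }dx_{e_1}\cdots dx_{e_m}.$$
Reordering the $e_i$ changes $\eta$ and the orientation of the cube by the same sign. Replacing $\mu$ by $\gamma\mu$ replaces $q_\mu$ by $\gamma q_\mu$, which multiplies the integral by $\det\gamma$ by (4); it replaces the $z$'s by their images under the automorphism $\mu^{-1}\gamma^{-1}\mu$ of $H_1$, which multiplies $\eta$ by $\det\gamma^{-1}=\det\gamma$. So $I$ is unchanged. An isomorphism $\varphi:G\to G'$ carrying $o$ to $o'$ gives the same $q$ and $\eta$ if one uses $\mu\varphi_*^{-1}$ for $G'$. Hence $I$ depends only on the isomorphism class of $(G,o)$, and $I(G,-o)=-I(G,o)$. So $I$ is a well-defined linear functional. In particular it vanishes on graphs with an odd automorphism, such as graphs with tadpoles. Finally put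
$$J(G,o)=s(V)\,I(G,o),\qquad s(V)=(-1)^{V(V+1)/2}.$$

**Proposition 2.** $J\big((d_c+d_u)(G,o)\big)=0$ for every $(G,o)$ of loop order $g$ with $m+1=g$ marked edges.

*Proof.* Now $p=g=2k$ is even. Fix $e\in\Phi$, order $\Phi$ with $e=e_1$, and let $\eta_e$ be the sign (5) for this order. Orient the faces $x_e=0$ and $x_e=1$ by $dx_{e_2}\cdots dx_{e_p}$.

**Step 3: the term of $d_u$.** We compare the sign of the unmarked graph with $\eta_e$. The new ordering is $e,v_1,\dots,v_V,u_1,\dots,u_q$. Moving $e$ behind the vertices costs $(-1)^V$. For the ordering $v_1,\dots,v_V,e,u_1,\dots,u_q$ and the marked edges $e_2,\dots,e_p$, formula (5) requires $e$ to be moved past $e_2,\dots,e_p$, so the sign is $(-1)^{p-1}\eta_e=-\eta_e$. The map $q$ of the new graph is the restriction of $q_\mu$ to $x_e=1$. So the contribution to $I(d_uG)$ is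
$$-(-1)^V\eta_e\int_{x_e=1}q_\mu^*\alpha .$$

**Step 4: the term of $d_c$.** We do the same for $G/e$. The edge $e$ lies in a forest, so it has two distinct endpoints. Represent $o$ with $e$ directed from $v_1$ to $v_2$. (If this form represents $-o$, carry the sign along; everything below is odd in $o$.) Then $w_2=e$ is a valid choice. Moving $e$ to the front of the left side of (5),
$$(-1)^g\,e\wedge z_1\wedge\dots\wedge z_g\wedge w_3\wedge\dots\wedge w_V=\eta_e\;e\wedge e_2\wedge\dots\wedge e_p\wedge u_1\wedge\dots\wedge u_q .$$
We have $C_1(G/e)=C_1(G)/\mathbb Ze$, and $e\wedge(\cdot)$ identifies its top exterior power with that of $C_1(G)$. The images of $w_3,\dots,w_V$ are valid choices for $G/e$ with vertices ordered $\bar v,v_3,\dots,v_V$, and the projection induces $H_1(G)\cong H_1(G/e)$. So the sign of $G/e$ is $(-1)^g\eta_e=\eta_e$, as $g$ is even. The map $q$ of $G/e$ is the restriction of $q_\mu$ to $x_e=0$. So the contribution to $I(d_cG)$ is $\eta_e\int_{x_e=0}q_\mu^*\alpha$. If $G/e$ has a tadpole, this formula still holds; both sides are then $0$.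

**Step 5: Stokes.** We add the two terms. $G/e$ has $V-1$ vertices, and $s(V-1)=(-1)^{V(V-1)/2}=(-1)^Vs(V)$. Hence
$$J\big((d_c+d_u)G\big)=-(-1)^Vs(V)\sum_{e\in\Phi}\eta_e\Big(\int_{x_e=1}q_\mu^*\alpha-\int_{x_e=0}q_\mu^*\alpha\Big).$$
For one fixed order $e_1,\dots,e_p$ with sign $\eta$ we have $\eta_{e_i}=(-1)^{i-1}\eta$. This is exactly the boundary sign of the face $x_{e_i}=1$ of a cube, and minus that of $x_{e_i}=0$. So the sum equals $\eta\int_{[0,1]^p}d(q_\mu^*\alpha)=0$. $\square$

It remains to find a form $\alpha$ whose functional does not vanish on $W_{2k}$.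

## 7. The cube of $W_{2k}$ is a $2^{-m}$-th part of a torus

**Coordinates on $P$.** There is a diffeomorphism $P\cong\mathbb R_{>0}\times P(Y)\times Y_{\mathbb R}$, $Q\leftrightarrow(a,B,s)$, given by
$$B=Q|_Y,\qquad Q(t,y)=B(s,y)\ \ (y\in Y),\qquad a=Q(t)-B(s).$$
Completing the square gives
$$Q(y+xt)=B(y+xs)+x^2a,\qquad \det Q=a\det B, \tag{6}$$
so $Q$ is positive definite exactly when $B$ is and $a>0$. Two kinds of group elements act simply in these coordinates.

- For $n\in Y$ let $u_n$ fix $Y$ pointwise and send $t\mapsto t-n$. Then $\det u_n=1$ and $u_n(a,B,s)=(a,B,s+n)$, because $(u_nQ)(t,y)=Q(t+n,y)=B(s+n,y)$, while $Q|_Y$ and $\det Q$ do not change.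
- For $h=(\varepsilon,h')\in H=GL_1(\mathbb Z)\times GL(Y)$ we have $h(a,B,s)=(a,h'B,\varepsilon h's)$, because $(hQ)(t,y)=\varepsilon B(s,h'^{-1}y)=(h'B)(\varepsilon h's,y)$. Moreover the linear map $\varepsilon h'$ of $Y_{\mathbb R}$ satisfies
$$\det(\varepsilon h')=\varepsilon^m\det h'=\varepsilon\det h'=\det h,\qquad\text{because $m$ is odd.} \tag{7}$$

*Example.* By (3), the cube of $W_{2k}$ has $B=\mathrm{diag}(1+x_i)$, $s_i=\frac{x_i}{1+x_i}$, and $a=m+\sum_i\big(x_i-\frac{x_i^2}{1+x_i}\big)=m+\sum_is_i$. Also $1+x_i=\frac1{1-s_i}$. The map $x\mapsto s$ is an orientation preserving diffeomorphism $[0,1]^m\to[0,\frac12]^m$.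

**Proposition 3.** Let $\alpha$ be a smooth closed $m$-form on $P$ satisfying (4). Let $(a_0,B_0)\in\mathbb R_{>0}\times P(Y)$ be arbitrary and $E_0(s)=(a_0,B_0,s)$. Then
$$I(W_{2k})=\pm2^{-m}\int_{[0,1]^m}E_0^*\alpha .$$

*Proof.*

**Step 1: unfolding.** We extend the cube to a map on $\mathbb R^m$ by reflections. Let $\langle s_i\rangle$ be the distance from $s_i\in\mathbb R$ to the nearest integer, and define the continuous map
$$E:\mathbb R^m\to P,\qquad E(s)=\Big(m+\sum_i\langle s_i\rangle,\ \mathrm{diag}\Big(\frac1{1-\langle s_i\rangle}\Big),\ s\Big).$$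
On each closed cube of the grid $(\frac12\mathbb Z)^m$ every $\langle s_i\rangle$ is affine, so there $E$ is the restriction of a smooth map defined near the cube. On $[0,\frac12]^m$ it is the cube of $W_{2k}$ in the coordinate $s$, so $I(W_{2k})=\pm\int_{[0,1/2]^m}E^*\alpha$.

**Step 2: all subcubes contribute equally.** Let $\rho_i\in H$ send $y_i\mapsto-y_i$ and fix the other basis vectors, so $\det\rho_i=-1$. On points with $B$ diagonal it only changes $s_i$ to $-s_i$. For $T\subset\{1,\dots,m\}$ let $\varphi_T:[0,\frac12]^m\to[0,1]^m$ replace $s'_i$ by $1-s'_i$ for $i\in T$. With $\mathbf 1_T=\sum_{i\in T}y_i$ and $\gamma_T=u_{\mathbf 1_T}\prod_{i\in T}\rho_i$ we get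
$$E(\varphi_T(s'))=\gamma_TE(s'),\qquad\det\gamma_T=(-1)^{|T|},$$
since $\langle1-s'_i\rangle=\langle s'_i\rangle$. The map $\varphi_T$ changes orientation by $(-1)^{|T|}$, and by (4) $\gamma_T^*\alpha=(-1)^{|T|}\alpha$. The two signs cancel, so the integral of $E^*\alpha$ over the image of $\varphi_T$ equals that over $[0,\frac12]^m$. The $2^m$ images tile $[0,1]^m$, hence
$$\int_{[0,1]^m}E^*\alpha=2^m\int_{[0,1/2]^m}E^*\alpha .$$

**Step 3: deformation to constant $(a_0,B_0)$.** We replace $E$ by $E_0$ without changing the integral. For $\tau\in[0,1]$ let $F(\tau,s)\in P$ have third coordinate $s$, and first two coordinates interpolating linearly from those of $E(s)$ at $\tau=0$ to $(a_0,B_0)$ at $\tau=1$. This stays in $P$ because $\mathbb R_{>0}\times P(Y)$ is convex. The first two coordinates of $F$ are $\mathbb Z^m$-periodic in $s$, and $u_n$ changes only the third, so $F(\tau,s+n)=u_nF(\tau,s)$.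

Apply Stokes to the closed form $F^*\alpha$ on $[0,1]\times C$ for each of the $2^m$ subcubes $C$ of $[0,1]^m$, and add. A face $[0,1]\times D$ with $D$ interior to $[0,1]^m$ occurs twice with opposite signs. The restriction of $F$ to it is the same from both sides, so the two integrals cancel. The faces over $s_i=0$ and $s_i=1$ cancel because $F(\tau,s+y_i)=u_{y_i}F(\tau,s)$ and $u_{y_i}^*\alpha=\alpha$. What remains is $\int_{[0,1]^m}E^*\alpha=\int_{[0,1]^m}E_0^*\alpha$. $\square$

So we need a closed form with rule (4) and a non-zero integral over the torus family $s\mapsto(a_0,B_0,s)$, $s\in\mathbb R^m/\mathbb Z^m$, and we may choose $(a_0,B_0)$ to suit us.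

## 8. Splittings of the lattice, and forms close to being split

A closed form can be built dual to a submanifold, so that its integral counts intersections. The family $s\mapsto(a_0,B_0,s)$ meets the locus $s=0$, of codimension $m$, exactly once. The locus $s=0$ consists of the forms for which $t\perp Y$. To obtain rule (4) we must use all its translates under $\Gamma$.

**Definition.** A *splitting* is a pair $\sigma=(L_1,L')$ with $\mathbb Z^g=L_1\oplus L'$, $\operatorname{rk}L_1=1$, $\operatorname{rk}L'=m$. Let $L_1=\mathbb Zw$, and put
$$X_\sigma=\{Q:L_1\perp_QL'\},\qquad r_\sigma(Q)=1-\frac{\det Q}{Q(w)\det(Q|_{L'})},\qquad N^c_\sigma=\{Q:r_\sigma(Q)\le c\}.$$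

*Example* (for $g=2$, where the definitions make sense too). Let $Q=\begin{pmatrix}2&1\\1&2\end{pmatrix}$ on $\mathbb Z^2$. For the standard splitting $r_\sigma(Q)=1-\frac34=\frac14$. This $Q$ lies in no $X_\sigma$: all its values on $\mathbb Z^2$ are even, so an orthogonal basis would give a determinant divisible by $4$, but $\det Q=3$. In contrast, the identity form lies in $X_\sigma$ for the standard splitting.

$\Gamma$ acts transitively on splittings (choose bases of the summands), and directly from the definitions $r_{\gamma\sigma}(\gamma Q)=r_\sigma(Q)$, $X_{\gamma\sigma}=\gamma X_\sigma$, $N^c_{\gamma\sigma}=\gamma N^c_\sigma$. Let $\sigma_0=(\mathbb Zt,Y)$; its stabilizer is $H=GL_1(\mathbb Z)\times GL(Y)$. By (6),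
$$r_{\sigma_0}=1-\frac{a\det B}{(a+B(s))\det B}=\frac{B(s)}{a+B(s)}\in[0,1), \tag{8}$$
which vanishes iff $s=0$, i.e. iff $Q\in X_{\sigma_0}$. By transitivity $r_\sigma\ge0$, with equality exactly on $X_\sigma$, for all $\sigma$. The splittings $u_n\sigma_0=(\mathbb Z(t-n),Y)$, $n\in Y$, are pairwise distinct.

**Lemma 4.** For compact $K\subset P$, only finitely many $\sigma$ satisfy $N^{1/2}_\sigma\cap K\ne\emptyset$.

*Proof.* By compactness there are $\lambda>0$ and $C$ with $Q(x)\ge\lambda|x|^2$ and $\det Q\le C$ for all $Q\in K$. If $Q\in K$ and $r_\sigma(Q)\le\frac12$, then $Q(w)\det(Q|_{L'})\le2\det Q\le2C$. Now $Q(w)\ge\lambda|w|^2$, and $\det(Q|_{L'})\ge\lambda^mD$, where $D$ is the standard Gram determinant of $L'$, since the determinant is monotone on positive definite forms. So $|w|^2D\le2C\lambda^{-g}$. Both $|w|^2$ and $D$ are integers $\ge1$, so both are at most $2C\lambda^{-g}$. This leaves finitely many $w$.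

By Cauchy–Binet $D=|\nu|^2$, where $\nu\in\mathbb Z^g$ is the vector of signed maximal minors of a basis of $L'$. The scalar product of $\nu$ with $x$ is, up to sign, the determinant of $x$ together with that basis, so $L'\subset\nu^\perp\cap\mathbb Z^g$. Both have rank $m$, and $L'$ is a direct summand of $\mathbb Z^g$, so they are equal. Since there are finitely many $\nu$, there are finitely many $L'$. $\square$

## 9. The $A_m$ lattice meets one family of splittings only

Counting intersections with all $X_\sigma$ at once meets a difficulty, visible on the cube (3) itself. On the facet $x_i=0$ the vector $y_i$ is orthogonal to all other basis vectors. So the whole facet lies in $X_\sigma$ for $\sigma=(\mathbb Zy_i,\langle y_j\ (j\ne i),t\rangle)$, and the intersection with the split locus is not a set of isolated points. The same happens for any diagonal $B_0$: the hyperplane $s_i=0$ lies in this $X_\sigma$. Proposition 3 allows us to move away from diagonal forms. We choose $B_0$ so that its lattice cannot be split.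

Let $B_0$ be the $A_m$-form on $Y$: $B_0(y_i)=2$, $B_0(y_i,y_{i+1})=-1$, all other $B_0(y_i,y_j)=0$. From
$$B_0\Big(\sum_ic_iy_i\Big)=2\sum_ic_i^2-2\sum_ic_ic_{i+1}=c_1^2+\sum_{i<m}(c_i-c_{i+1})^2+c_m^2$$
it is positive definite, and it takes even values on $Y$. Put $a_0=3$, so $E_0(s)=(3,B_0,s)$.

**Lemma 5.** If $E_0(s)\in X_\sigma$, then $s\in\mathbb Z^m$ and $\sigma=u_s\sigma_0$.

*Proof.* Let $Q=E_0(s)$ and $\sigma=(L_1,L')$. By (6) every $y+xt\in\mathbb Z^g$ with $x\ne0$ has $Q(y+xt)\ge3x^2\ge3$. Write $y_i=w+l$ with $w\in L_1$, $l\in L'$. Orthogonality gives $Q(w)+Q(l)=B_0(y_i)=2<3$, so $w,l\in Y$. Non-zero vectors of $Y$ have even norm, hence norm $\ge2$, so $w=0$ or $l=0$. Thus each $y_i$ lies in $L_1$ or in $L'$. As $B_0(y_i,y_{i+1})\ne0$, all $y_i$ lie in the same summand. There are $m\ge2$ of them and they are independent, so that summand is $L'$, and $Y\subset L'$. The ranks agree, and $\mathbb Z^g/Y$ is torsion-free, so $L'=Y$. Then $L_1$ is a complement of $Y$, so $L_1=\mathbb Z(t+n)$ for some $n\in Y$, and $0=Q(t+n,y)=B_0(s+n,y)$ for all $y\in Y$ gives $s=-n$. Hence $\sigma=(\mathbb Z(t-s),Y)=u_s\sigma_0$.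 $\square$

**Choice of $c$.** Let $K=E_0([0,1]^m)$. By Lemma 4 only finitely many $\sigma$ have $N_\sigma^{1/2}\cap K\neq\emptyset$. For those among them that are not of the form $u_n\sigma_0$, Lemma 5 gives $X_\sigma\cap K=\emptyset$, so $\min_Kr_\sigma>0$. Fix $0<c<\frac12$ smaller than all these minima. Then
$$N^c_\sigma\cap K=\emptyset\qquad\text{for every }\sigma\notin\{u_n\sigma_0:n\in Y\}. \tag{9}$$

## 10. A closed form concentrated near the split forms

We build a form $\beta$ near $X_{\sigma_0}$ with integral $1$ across it, compatible with $H$, and then sum its translates. The group $H$ is infinite, so one cannot average over it. Instead, every ingredient is chosen canonically.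

**Recollection (Chern–Weil).** Let $\mathcal T$ be an oriented Euclidean vector bundle of rank $2l$ with a metric connection. In an oriented orthonormal frame the curvature is a skew matrix $(R_{ij})$ of $2$-forms, and
$$\mathrm{Pf}(R)=\frac1{2^ll!}\sum_{\pi\in S_{2l}}\mathrm{sgn}(\pi)\,R_{\pi(1)\pi(2)}\wedge\dots\wedge R_{\pi(2l-1)\pi(2l)}$$
is a closed $2l$-form. It is independent of the oriented orthonormal frame, compatible with pullback, and changes sign when the orientation is reversed. *Example:* for $l=1$, $\mathrm{Pf}(R)=R_{12}$; on the tangent bundle of the unit sphere $S^2$, with $R=d\omega+\omega\wedge\omega$, it is the area form (by the computation in Step 2 below), with integral $4\pi$.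

**Lemma 6.** There is a smooth closed $m$-form $\beta$ on $P$ with $\operatorname{supp}\beta\subset N^c_{\sigma_0}$, with $h_*\beta=\det(h)\beta$ for $h\in H$, and with $\int_{\{(a,B)\}\times Y_{\mathbb R}}\beta=1$ for all $(a,B)$, where $Y_{\mathbb R}=\mathbb R^m$ has its standard orientation.

*Proof.*

**Step 1: an invariant metric and connection.** Let $\mathfrak B=\mathbb R_{>0}\times P(Y)$. By the coordinates of Section 7, $P$ is the total space of the trivial oriented vector bundle $\mathcal V=\mathfrak B\times Y_{\mathbb R}\to\mathfrak B$. Equip it with the fibre metric $M_{(a,B)}=B/a$, a symmetric matrix, and the connection $\nabla=d+\frac12M^{-1}dM$. This is a metric connection: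
$$(\nabla\xi)^TM\eta+\xi^TM\nabla\eta=(d\xi)^TM\eta+\xi^T(dM)\eta+\xi^TM\,d\eta=d(\xi^TM\eta).$$
An element $h=(\varepsilon,h')\in H$ maps the fibre over $b=(a,B)$ to the fibre over $hb=(a,h'B)$ by the constant matrix $\kappa=\varepsilon h'$, and $\det\kappa=\det h$ by (7). Since $M_{hb}=\kappa^{-T}M_b\kappa^{-1}$, the matrix $\frac12M^{-1}dM$ is replaced by $\kappa(\frac12M^{-1}dM)\kappa^{-1}$. So $H$ acts on $\mathcal V$ preserving the metric and the connection.

**Step 2: a form on the sphere bundle with constant fibre integral.** Let $\pi:S\to\mathfrak B$ be the unit sphere bundle of $\mathcal V$. Let $T\subset\pi^*\mathcal V$ be the subbundle whose fibre at $(b,s)$ is the $M_b$-orthogonal complement of $s$. It has even rank $m-1=2l$, $l=k-1$. Orient $T$ so that $(s,\text{positive basis of }T)$ is positive in $\mathbb R^m$. Let $\nabla^T$ be the orthogonal projection of $\pi^*\nabla$ to $T$. It is a metric connection, because for sections $\xi,\eta$ of $T$ the components of $\pi^*\nabla\xi,\pi^*\nabla\eta$ normal to $T$ do not contribute to the inner products with sections of $T$. Let $R$ be its curvature;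 $\mathrm{Pf}(R)$ is a closed $(m-1)$-form on $S$.

We compute it on one fibre $S_b$. There $dM$ pulls back to zero, so $\pi^*\nabla$ is the trivial connection $d$, and $T$ is the tangent bundle of the round unit sphere in the Euclidean space $(\mathbb R^m,M_b)$. Let $\xi_1,\dots,\xi_{2l}$ be a local oriented orthonormal frame of $T$ with dual coframe $\theta_i$, so $ds=\sum\theta_i\xi_i$. Put $\omega_{ji}=\langle\xi_j,d\xi_i\rangle$, which is skew. From $\langle\xi_i,s\rangle=0$ we get $\langle d\xi_i,s\rangle=-\theta_i$, so $d\xi_i=\sum_k\omega_{ki}\xi_k-\theta_is$. Then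
$$d\omega_{ji}=\langle d\xi_j\wedge d\xi_i\rangle=\sum_k\omega_{kj}\wedge\omega_{ki}+\theta_j\wedge\theta_i=-\sum_k\omega_{jk}\wedge\omega_{ki}+\theta_j\wedge\theta_i ,$$
that is, $R_{ji}=(d\omega+\omega\wedge\omega)_{ji}=\theta_j\wedge\theta_i$. All $(2l)!$ terms of the Pfaffian agree, so
$$\mathrm{Pf}(R)|_{S_b}=\frac{(2l)!}{2^ll!}\,\theta_1\wedge\dots\wedge\theta_{2l}=\frac{(2l)!}{2^ll!}\,\mathrm{vol}_{S_b}.$$
Hence $\int_{S_b}\mathrm{Pf}(R)$ is a non-zero constant independent of $b$. Let $\psi$ be the multiple of $\mathrm{Pf}(R)$ with $\int_{S_b}\psi=1$ for all $b$.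

**Step 3: equivariance of $\psi$.** By Step 1, $h\in H$ preserves $S$, $T$, the metric and $\nabla^T$. It maps $(s,\text{basis of }T)$ by $\kappa$, so it multiplies the orientation of $T$ by $\det\kappa=\det h$. Since $\mathrm{Pf}$ changes sign with the orientation, $h^*\psi=\det(h)\psi$.

**Step 4: cutting off.** We turn $\psi$ into a form on $P$ supported near $s=0$. Put $\|s\|^2=B(s)/a$. By (8), $r_{\sigma_0}=\|s\|^2/(1+\|s\|^2)$, so $N^c_{\sigma_0}=\{\|s\|\le\delta\}$ with $\delta=\sqrt{c/(1-c)}$. Let $\rho:[0,\infty)\to\mathbb R$ be smooth with $\rho=-1$ near $0$ and $\rho=0$ on $[\delta,\infty)$, and let $p:\{s\ne0\}\to S$, $(b,s)\mapsto(b,s/\|s\|)$. Put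
$$\beta=d\big(\rho(\|s\|)\,p^*\psi\big)=d(\rho(\|s\|))\wedge p^*\psi\quad\text{on }\{s\neq0\},$$
extended by $0$ across $s=0$, which is possible because it vanishes near $s=0$. Then $\beta$ is smooth and closed with support in $N^c_{\sigma_0}$. As $\|s\|$ is $H$-invariant and $p$ is $H$-equivariant, $h^*\beta=\det(h)\beta$, equivalently $h_*\beta=\det(h)\beta$. On a fibre, in polar coordinates $(r,\text{point of }S_b)$, whose orientation agrees with that of $\mathbb R^m$ by the choice made for $T$, the integral is $\int_0^\infty\rho'(r)\,dr\cdot\int_{S_b}\psi=(0-(-1))\cdot1=1$. $\square$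

*Remark (parity).* For $m$ even no such $\beta$ exists. The element $h=(-1,1)$ has $\det h=-1$ and acts by $(a,B,s)\mapsto(a,B,-s)$, which preserves the orientation of the fibres; so $\int h^*\beta=1$ over a fibre, whereas $h^*\beta=-\beta$ would give $-1$. This matches $W_{m+1}=0$ for $m$ even.

**Summing the translates.** Put
$$\alpha=\sum_{\gamma\in\Gamma/H}\det(\gamma)\,\gamma_*\beta .$$
Each summand depends only on the coset, since $\det(\gamma h)(\gamma h)_*\beta=\det(\gamma)\det(h)^2\gamma_*\beta=\det(\gamma)\gamma_*\beta$. The $\gamma$-summand is supported in the closed set $N^c_{\gamma\sigma_0}$, and cosets correspond bijectively to splittings $\gamma\sigma_0$. As $c<\frac12$, Lemma 4 shows that the sum is locally finite. So $\alpha$ is a smooth closed $m$-form. For $\gamma\in\Gamma$,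
$$\gamma_*\alpha=\sum_{\gamma'}\det(\gamma')(\gamma\gamma')_*\beta=\det(\gamma)\sum_{\gamma'}\det(\gamma\gamma')(\gamma\gamma')_*\beta=\det(\gamma)\,\alpha,$$
and applying this to $\gamma^{-1}$ gives $\gamma^*\alpha=\det(\gamma)\alpha$, which is rule (4).

**Lemma 7.** $\int_{[0,1]^m}E_0^*\alpha=1$ for $E_0(s)=(3,B_0,s)$.

*Proof.* By (9) the only summands of $\alpha$ that do not vanish near $K=E_0([0,1]^m)$ are those with $\gamma\sigma_0=u_n\sigma_0$ for some $n\in\mathbb Z^m$. The cosets $u_nH$ are pairwise distinct, and $\det u_n=1$. As $u_n^{-1}E_0(s)=E_0(s-n)$,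
$$\int_{[0,1]^m}E_0^*\alpha=\sum_{n\in\mathbb Z^m}\int_{[0,1]^m}(u_n^{-1}E_0)^*\beta=\sum_{n}\int_{[0,1]^m-n}E_0^*\beta=\int_{\mathbb R^m}E_0^*\beta=\int_{\{(3,B_0)\}\times Y_{\mathbb R}}\beta=1.\quad\square$$

## 11. Proof of Theorem A

Let $J$ be the functional of Section 6 built from the form $\alpha$ of Section 10, which is closed and satisfies (4). By Proposition 2, $J\circ(d_c+d_u)=0$. By Proposition 3 with $(a_0,B_0)=(3,\text{the }A_m\text{-form})$ and Lemma 7,
$$J(W_{2k})=\pm I(W_{2k})=\pm2^{-m}\int_{[0,1]^m}E_0^*\alpha=\pm2^{-m}=\pm2^{-(2k-1)}\ne0 .$$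
Suppose $W_{2k}=(d_c+d_u)X$. The differential lowers the number of marked edges by exactly one, so $X$ may be replaced by its component with $2k$ marked edges. Then $J(W_{2k})=0$ by Proposition 2, a contradiction. So $[W_{2k}]\neq0$ for every $k\ge2$, and the conjecture holds. $\blacksquare$

## 12. Proof of Theorem B: parity, valence, and $GL_{2k}(\mathbb Z)$

**Part 1.** The purpose is to treat all $m\ge1$. For $m=1$ we saw $W_2=0$ in Section 3. For $m$ even $W_{m+1}=0$ by Lemma 1. For $m\ge3$ odd $W_{m+1}$ is a cycle, and Theorem A with $2k=m+1$ applies.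

**Part 2.** The purpose is to drop the valence condition. The definition of $J$ and the proof of Proposition 2 nowhere use it. The argument that $W_{2k}$ is a cycle, and Section 11, apply verbatim in the larger complex.

**Part 3.** The purpose is to read $\alpha$ as a cohomology class of $\Gamma=GL_{2k}(\mathbb Z)$ and evaluate it on $U$.

*A resolution.* Let $C_*$ be the smooth singular chains of $P$ with real coefficients. $P$ is contractible, being convex, so $C_*$ is a resolution of $\mathbb R$. The group $\Gamma$ permutes the smooth singular simplices. An element that fixes a simplex fixes each of its points $Q$, and the stabilizer of $Q$ is finite: its elements map the standard basis to lattice vectors of the same $Q$-norms, and there are finitely many such vectors. So each $C_n$ is a direct sum of modules $\mathbb R[\Gamma/F]$ with $F$ finite, which are projective over $\mathbb R[\Gamma]$. Hence $C_*\otimes_\Gamma\mathbb R_{\det}$ computes $H_*(\Gamma;\mathbb R_{\det})$.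

*The class.* Consider $\varsigma\otimes1\mapsto\int_\varsigma\alpha$ in degree $m$. In $C_*\otimes_\Gamma\mathbb R_{\det}$ we have $\gamma\varsigma\otimes\det(\gamma)=\varsigma\otimes1$, and correspondingly $\det(\gamma)\int_{\gamma\varsigma}\alpha=\det(\gamma)\int_\varsigma\gamma^*\alpha=\int_\varsigma\alpha$ by (4). So the functional is well defined. By Stokes and $d\alpha=0$ it vanishes on boundaries. It is therefore a class in $H^m(\Gamma;\mathbb R_{\det})$.

*Its value on $U$.* We have $U=\{u_n:n\in\mathbb Z^m\}$, $\det=1$ on $U$, and $E_0(s+n)=u_nE_0(s)$. So $E_0:\mathbb R^m\to P$ is equivariant for $U$, which acts freely on the contractible space $\mathbb R^m$ by translations. Hence the smooth chains of $\mathbb R^m$, modulo $U$, compute $H_*(U)$, and $E_0$ induces the map $H_*(U;\mathbb R)\to H_*(\Gamma;\mathbb R_{\det})$.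

A generator of $H_m(U;\mathbb Z)$ is represented by the cube $[0,1]^m$ triangulated compatibly with translations. For $\pi\in S_m$ let $\Delta_\pi$ be the affine simplex with vertices $0,\ y_{\pi(1)},\ y_{\pi(1)}+y_{\pi(2)},\ \dots,\ y_1+\dots+y_m$, and take $\sum_\pi\mathrm{sgn}(\pi)\Delta_\pi$. The faces omitting an intermediate vertex cancel in pairs, between $\pi$ and $\pi$ with two neighboring values exchanged. The face of $\Delta_\pi$ omitting $0$, translated by $-y_{\pi(1)}$, is the face of $\Delta_{\pi'}$ omitting the last vertex, where $\pi'=(\pi(2),\dots,\pi(m),\pi(1))$. Their coefficients are $\mathrm{sgn}(\pi)$ and $(-1)^m\mathrm{sgn}(\pi')=(-1)^m(-1)^{m-1}\mathrm{sgn}(\pi)=-\mathrm{sgn}(\pi)$, so they cancel modulo $U$. This cycle contains each top simplex of a triangulated fundamental domain once, coherently oriented, so it is the fundamental class of the torus. The value of our class on it is $\int_{[0,1]^m}E_0^*\alpha=1$ by Lemma 7.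

*Injectivity.* So $H_m(U;\mathbb R)\to H_m(\Gamma;\mathbb R_{\det})$ is non-zero on the one-dimensional source. It is obtained from $H_m(U;\mathbb Q)\to H_m(\Gamma;\mathbb Q_{\det})$ by tensoring with $\mathbb R$, so the rational map is non-zero as well. Its source is one-dimensional, hence it is injective. $\blacksquare$
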